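\title{Regular sequences of three power sums in three variables}

\begin{abstract}
Let $p_k=x_1^k+x_2^k+x_3^k$, and let $a<b<c$ be positive integers with $\gcd(a,b,c)=1$. We prove that $p_a,p_b,p_c$ have no common zero in $\mathbb C^3$ other than the origin if and only if $6$ divides $abc$. The proof is $3$-adic: we show that if two units $x,y$ of $\overline{\mathbb Q}_3$ satisfy $1+x^n+y^n=0$ for three distinct nonzero integers $n$, then these integers have the same $3$-adic valuation.
\end{abstract}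

\section{Introduction}\label{sec:intro}

A set of $n$ homogeneous polynomials in $n$ variables over $\mathbb C$ is called a \emph{regular sequence} if its only common zero in $\mathbb C^n$ is $(0,\dots,0)$. For $k\ge1$ let
\[
p_k=x_1^k+x_2^k+x_3^k
\]
be the $k$-th power sum in three variables. For which exponents $a<b<c$ is $p_a,p_b,p_c$ a regular sequence? The triple $(1,2,3)$ is regular: by Newton's identities $p_1=p_2=p_3=0$ forces the three elementary symmetric functions to vanish, so $x_1,x_2,x_3$ are the roots of $T^3$. In general the three equations define three curves in the projective plane. Two of them always meet, and one expects the third to miss the intersection points unless there is a reason for it to pass through one.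

Two reasons are visible at once. If $a,b,c$ are all odd, then $(1,-1,0)$ is a common zero. If none of $a,b,c$ is divisible by $3$, then $(1,\omega,\omega^2)$ with $\omega=e^{2\pi i/3}$ is a common zero. So regularity requires $2\mid abc$ and $3\mid abc$. In two variables the analogous obstruction is the only one: if $\gcd(a,b)=1$ and $t=x_1/x_2$ satisfies $t^a=t^b=-1$, then $t^2=1$, so $t=-1$ and $ab$ is odd. One therefore guesses that in three variables, for coprime exponents, the condition $6\mid abc$ is also sufficient. This is the problem posed in \cite{CKW}, and the answer is affirmative.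

\begin{theorem}\label{thm:main}
Let $a<b<c$ be positive integers with $\gcd(a,b,c)=1$. Then $p_a,p_b,p_c$ is a regular sequence if and only if $6\mid abc$.
\end{theorem}

The hypothesis on the greatest common divisor cannot be dropped: $(1,i,0)$ is a common zero of $p_2,p_6,p_{10}$. It is, however, only a normalization. Write $v_\ell$ for the $\ell$-adic valuation on $\mathbb Z$.

\begin{corollary}\label{cor:gcd}
Let $a,b,c$ be distinct positive integers and $g=\gcd(a,b,c)$. Then $p_a,p_b,p_c$ is a regular sequence if and only if $abc/g^3\equiv0\pmod 6$; equivalently, if and only if neither $v_2(a)=v_2(b)=v_2(c)$ nor $v_3(a)=v_3(b)=v_3(c)$.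
\end{corollary}

Theorem~\ref{thm:main} follows from a statement over the $3$-adic numbers. Let $\Omega=\overline{\mathbb Q}_3$ be an algebraic closure of $\mathbb Q_3$, let $v$ be its valuation, normalized by $v(3)=1$, and let $\mathcal O$, $\mathfrak m$ and $\overline{\mathbb F}_3=\mathcal O/\mathfrak m$ be the valuation ring, its maximal ideal and the residue field. Reduction modulo $\mathfrak m$ is denoted by a bar.

\begin{theorem}\label{thm:adic}
Let $a,b,c$ be distinct nonzero integers. There exist $x,y\in\mathcal O^*$ with $1+x^n+y^n=0$ for $n=a,b,c$ if and only if $v(a)=v(b)=v(c)$.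
\end{theorem}

The prime $3$ enters through Newton's identity
\begin{equation}\label{eq:newton}
\alpha^3+\beta^3+\gamma^3=e_1^3-3e_1e_2+3e_3,
\end{equation}
where $e_1,e_2,e_3$ are the elementary symmetric functions of $\alpha,\beta,\gamma$. Put $u_n=1+x^n+y^n$. For units $x,y$, identity \eqref{eq:newton} says that $u_{3n}$ equals $u_n^3$ up to a correction $3\cdot(\text{unit})$ as soon as $u_n\in\mathfrak m$. Thus $u_{3n}=0$ forces $v(u_n)=\frac13$ exactly, and this rigidity drives the proof. Suppose $u_a=0$, and write $x^a=A(1+\varepsilon)$, $y^a=B(1+\delta)$ with $A,B$ roots of unity of order prime to $3$ and $\varepsilon,\delta\in\mathfrak m$. A second relation $u_n=0$ with $v(n)>v(a)$ determines the \emph{depth} $\tau=\min(v(\varepsilon),v(\delta))$: its inverse is an explicit integer (Proposition~\ref{prop:types}). A second relation with $v(n)=v(a)$ forbids most of these depths (Proposition~\ref{prop:same}). When the depths prescribed by the three relations are compatible,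 each relation yields an expansion of the unit $\varepsilon^{1/\tau}/3$ with coefficients in the unramified extension of $\mathbb Q_3$, and the expansions disagree.

Section~\ref{sec:reduction} reduces everything to the ``only if'' part of Theorem~\ref{thm:adic}. Section~\ref{sec:tools} collects the $3$-adic tools, and Section~\ref{sec:example} works out the exponents $1,6,b$ by hand. Sections~\ref{sec:one} and~\ref{sec:higher} study pairs of relations, and Sections~\ref{sec:caseA}--\ref{sec:caseC} exclude the three ways in which $v(a),v(b),v(c)$ can fail to be equal.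

\section{Reduction to the $3$-adic statement}\label{sec:reduction}

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:adic}]
Let $m=v(a)=v(b)=v(c)$, let $x=\zeta$ be a primitive $3^{m+1}$-th root of unity and $y=\zeta^2$. For $n=a,b,c$ the number $\zeta^n$ is a primitive cube root of unity, so $1+x^n+y^n=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:adic}]
If $6\nmid abc$, one of the two zeros exhibited in the introduction shows that the sequence is not regular.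

Let $6\mid abc$ and suppose that there is a nonzero common zero in $\mathbb C^3$. Then there is one in $\overline{\mathbb Q}^3$. Otherwise, by the Nullstellensatz, the ideal generated by $p_a,p_b,p_c$ in $\overline{\mathbb Q}[x_1,x_2,x_3]$ contains a power of $(x_1,x_2,x_3)$; then so does the ideal over $\mathbb C$, and the origin is the only complex zero. Embed $\overline{\mathbb Q}$ in $\Omega$ and scale the zero $(x,y,z)$ so that the least valuation of a coordinate is $0$. If only one coordinate were a unit, $x^a+y^a+z^a$ would be a unit. So at least two coordinates are units, say $x$ and $y$.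

Suppose $z\in\mathfrak m$ (this includes $z=0$). Then $t=\overline{x/y}\in\overline{\mathbb F}_3^{\,*}$ satisfies $t^n=-1$, hence $t^{2n}=1$, for $n=a,b,c$. Since $\gcd(a,b,c)=1$, we get $t^2=1$. One of the exponents is even, and for it $t^n=1\ne-1$, a contradiction. This is the only place where $2\mid abc$ is used.

So $x,y,z$ are units, and we may scale to $z=1$. Theorem~\ref{thm:adic} gives $v(a)=v(b)=v(c)$. But $3$ divides one of $a,b,c$ and, as $\gcd(a,b,c)=1$, not all of them.
\end{proof}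

\begin{proof}[Proof of Corollary~\ref{cor:gcd}]
We have $p_{gn}(x_1,x_2,x_3)=p_n(x_1^g,x_2^g,x_3^g)$, and $(x_1,x_2,x_3)\mapsto(x_1^g,x_2^g,x_3^g)$ maps $\mathbb C^3\setminus\{0\}$ onto itself. So $p_a,p_b,p_c$ is regular if and only if $p_{a/g},p_{b/g},p_{c/g}$ is, and Theorem~\ref{thm:main} applies. For a prime $\ell$ we have $v_\ell(g)=\min(v_\ell(a),v_\ell(b),v_\ell(c))$, so $\ell\nmid abc/g^3$ exactly when the three valuations are equal.
\end{proof}

In Theorem~\ref{thm:adic} both $x$ and $y$ must be units: $x=-1$, $y=0$ satisfies the three equations for the exponents $1,3,5$.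

\section{Tools from $3$-adic analysis}\label{sec:tools}

We write $O(\alpha)$ for an element of $\Omega$ of valuation $\ge\alpha$, and $O^+(\alpha)$ for one of valuation $>\alpha$. We use constantly that a finite sum in which one term has strictly smaller valuation than all others has the valuation of that term. The sign $\equiv$ without a modulus means congruence modulo $\mathfrak m$.

\subsection*{Roots of unity and the unramified ring}
Let $\mathcal T\subset\Omega^*$ be the group of roots of unity of order prime to $3$. By Hensel's lemma, reduction $\mathcal T\to\overline{\mathbb F}_3^{\,*}$ is bijective. Hence two distinct elements of $\mathcal T$ differ by a unit, and every $x\in\mathcal O^*$ is uniquely a product of an element $[x]\in\mathcal T$ and an element of $1+\mathfrak m$; the map $x\mapsto[x]$ is multiplicative. Cubing is a bijection of $\mathcal T$. The field $\mathbb Q_3(\mathcal T)$ is the maximal unramified extension of $\mathbb Q_3$. Its ring of integers $W$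 contains $\mathbb Z_3$ and $\mathcal T$, its nonzero elements have integer valuation, and $W\cap\mathfrak m=3W$. In particular an element of $W$ is either a unit or $O(1)$.

The next lemma is our way of comparing coefficients: below valuation $1$, powers of a fixed $\theta\in\mathfrak m$ with coefficients in $W$ behave like digits.

\begin{lemma}\label{lem:digits}
Let $c_0,\dots,c_m\in W$, $v(\theta)=\sigma>0$, and $\sum_j c_j\theta^j=O(\alpha)$ with $m\sigma<\alpha\le1$. Then $c_j\in 3W$ for all $j$.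
\end{lemma}

\begin{proof}
The terms with $c_j\in3W$ are $O(1)$, hence $O(\alpha)$. The remaining terms have the distinct valuations $j\sigma<\alpha$, so if there were any, the sum would have valuation $<\alpha$.
\end{proof}

\begin{lemma}\label{lem:kappa}
If $\alpha,\beta\in\mathcal T$ and $1+\alpha+\beta\in\mathfrak m$, then $v(1+\alpha+\beta)=1$.
\end{lemma}

\begin{proof}
Write $\alpha=\alpha'^3$, $\beta=\beta'^3$ with $\alpha',\beta'\in\mathcal T$ and apply \eqref{eq:newton} to $1,\alpha',\beta'$. Reducing it gives $e_1^3\in\mathfrak m$, so $e_1\in 3W$. Then $e_1^3-3e_1e_2=O(2)$, while $3e_3=3\alpha'\beta'$ has valuation $1$.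
\end{proof}

\subsection*{Powers with exponent in $\mathbb Z_3$}
For $h\in1+\mathfrak m$ and $\lambda\in\mathbb Z_3$ put $h^\lambda=\sum_{j\ge0}\binom\lambda j(h-1)^j$. Since $\binom\lambda j\in\mathbb Z_3$, the series converges in the complete field $\mathbb Q_3(h)$, uniformly in $\lambda$; so $h^\lambda$ is continuous in $\lambda$, and
\begin{equation}\label{eq:power-val}
v(h^\lambda-1)\ge v(h-1).
\end{equation}
For $\lambda\in\mathbb N$ it is the usual power. As $\mathbb N$ is dense in $\mathbb Z_3$, the rules $h^{\lambda+\mu}=h^\lambda h^\mu$, $(hh')^\lambda=h^\lambda h'^\lambda$ and $(h^\lambda)^\mu=h^{\lambda\mu}$ extend by continuity (for the last one, first in $\lambda$ with $\mu\in\mathbb N$, then in $\mu$). The first rule shows that $h^\lambda$ is the usual power for negative integers too.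

Every nonzero exponent is $3^i$ times a unit, so we treat repeated cubing and unit exponents separately. For $\theta\in\mathfrak m$ and $i\ge0$ put
\[
\theta_i=(1+\theta)^{3^i}-1,\qquad\text{so that}\qquad \theta_0=\theta,\quad \theta_{i+1}=\theta_i^3+3\theta_i^2+3\theta_i .
\]
This index notation is used only for the letters $\theta,\phi,\varepsilon,\delta$. The terms $\theta_i^3$ and $3\theta_i$ have the same valuation when $v(\theta_i)=\frac12$. Below this threshold cubing acts as in characteristic $3$ and triples the valuation; above it, cubing adds $1$.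

\begin{lemma}\label{lem:cube}
Let $\theta\in\mathfrak m$.
\begin{enumerate}
\item[(a)] If $v(\theta)\ge\sigma>0$, then $v(\theta_i)\ge\min(3^i\sigma,\frac12)$. If moreover $i\ge1$ and $3^{i-1}\sigma\ge\frac12$, then $v(\theta_i)\ge\frac32$.
\item[(b)] If $v(\theta)=\sigma$, $i\ge1$ and $3^{i-1}\sigma<\frac12$, then $\theta_i=\theta^{3^i}+O(1+3^{i-1}\sigma)$ and $v(\theta_i)=3^i\sigma<1+3^{i-1}\sigma$.
\item[(c)] If $\theta=\zeta+O(1)$, then $\theta_1=\zeta^3+3\zeta^2+3\zeta+O(2)$.
\end{enumerate}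
\end{lemma}

\begin{proof}
(a) The recursion gives $v(\theta_{i+1})\ge\min(3v(\theta_i),1+v(\theta_i))$, and the first claim follows by induction. In the second claim $v(\theta_{i-1})\ge\frac12$ by the first, so $v(\theta_i)\ge\frac32$.

(b) The inequality $3^i\sigma<1+3^{i-1}\sigma$ is $2\cdot3^{i-1}\sigma<1$, and with it the expansion gives the valuation. For $i=1$ the expansion is the recursion. For $i\ge2$, induction gives $v(\theta_{i-1})=3^{i-1}\sigma$ and $\theta_{i-1}=\theta^{3^{i-1}}+e$ with $v(e)>1$. Then $\theta_i=\theta_{i-1}^3+O(1+3^{i-1}\sigma)$ and $\theta_{i-1}^3=\theta^{3^i}+O(2)$, and $2>1+3^{i-1}\sigma$.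

(c) With $\theta=\zeta+e$, $v(e)\ge1$, we have $(1+\theta)^3=(1+\zeta)^3+3(1+\zeta)^2e+3(1+\zeta)e^2+e^3=(1+\zeta)^3+O(2)$.
\end{proof}

\begin{lemma}\label{lem:exp}
Let $\theta\in\mathfrak m$ and $\lambda\in\mathbb Z_3$.
\begin{enumerate}
\item[(a)] If $v(\theta)\ge\sigma>0$, then $(1+\theta)^\lambda-1=\lambda\theta+O(2\sigma)$. If $\lambda$ is a unit, then $(1+\theta)^\lambda-1=\lambda\theta(1+O(\sigma))$, and $v((1+\theta)^\lambda-1)=v(\theta)$.
\item[(b)] If $v(\theta)\ge V\ge\frac34$, then $(1+\theta)^\lambda-1=\lambda\theta\bigl(1+O(\min(V,2V-1))\bigr)$.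
\end{enumerate}
\end{lemma}

The point of (b) is that the relative error does not depend on $v(\lambda)$. This is what allows us to treat infinitely many exponents with one computation.

\begin{proof}
Part (a) holds because the binomial coefficients lie in $\mathbb Z_3$. For (b), the identity $\binom\lambda j=\frac\lambda j\binom{\lambda-1}{j-1}$ gives $(1+\theta)^\lambda-1=\lambda\theta(1+\chi)$ with $\chi=\sum_{j\ge2}\frac1j\binom{\lambda-1}{j-1}\theta^{j-1}$. The term $j=2$ is $O(V)$. For $j\ge3$ we have $v(j)\le j/3$, because $l\le3^{l-1}$ for $l\ge1$, so the term has valuation at least $(j-1)V-\frac j3=(2V-1)+(j-3)(V-\frac13)\ge2V-1$.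
\end{proof}

\section{An example: the exponents $1$, $6$ and $b$}\label{sec:example}

Let three numbers have elementary symmetric functions $e_1=0,e_2,e_3$ and power sums $p_n$. They are the roots of $T^3+e_2T-e_3$, so $p_n=-e_2p_{n-2}+e_3p_{n-3}$ for $n\ge3$, with $p_0=3$, $p_1=0$, $p_2=-2e_2$. This gives $p_3=3e_3$, $p_5=-5e_2e_3$, $p_7=7e_2^2e_3$, $p_8=2e_2^4-8e_2e_3^2$ and
\begin{equation}\label{eq:small}
p_4=2e_2^2,\qquad p_6=3e_3^2-2e_2^3,\qquad p_{10}=e_2^2\,(15e_3^2-2e_2^3).
\end{equation}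
Two relations with exponents of different valuation are compatible. If $e_2^3=\frac32$, the roots of $T^3+e_2T-1$ lie in $\mathcal O$ and have product $1$, so they are units with $p_1=p_6=0$; dividing by one root gives units $x,y$ with $u_1=u_6=0$. A third relation is needed for a contradiction.

\begin{proposition}\label{prop:example}
Let $x,y\in\mathcal O^*$ satisfy $u_1=u_6=0$. Then $u_b\ne0$ for every integer $b\ne1$ prime to $3$.
\end{proposition}

\begin{proof}
Apply \eqref{eq:small} to $1,x,y$; here $e_3=xy$ is a unit and $e_2=x+y+xy=xy-1$.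

\emph{The relation $u_6=0$ fixes the depth.} From $2e_2^3=3e_3^2$ we get $v(e_2)=\frac13$. So $\bar x\bar y=1$ and $\bar x+\bar y=-1$; thus $\bar x,\bar y$ are the roots of $T^2+T+1=(T-1)^2$. Write $x=1+\varepsilon$, $y=1+\delta$. Then $\delta=-3-\varepsilon$ and $e_2=\varepsilon+\delta+\varepsilon\delta=-(\varepsilon^2+3\varepsilon+3)$, so $v(\varepsilon)=v(\delta)=\frac16$. By Lemma~\ref{lem:cube}(a), $\varepsilon_1,\delta_1=O(\frac12)$ and $\varepsilon_2,\delta_2=O(\frac32)$.

\emph{The valuation of $u_b$.} If $b=2+3\nu$, then $x^b=x^2(1+\varepsilon_1)^\nu=x^2+O(\frac12)$, and likewise for $y$. So $u_b=u_2+O(\frac12)$ has the valuation $\frac13$ of $u_2=-2e_2$.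

If $b=1+3\nu$ with $3\nmid\nu$, then by Lemma~\ref{lem:exp}(a)
\[
u_b=u_b-u_1=x\bigl((1+\varepsilon_1)^\nu-1\bigr)+y\bigl((1+\delta_1)^\nu-1\bigr)=\nu\,(x\varepsilon_1+y\delta_1)+O(1),
\]
and $x\varepsilon_1+y\delta_1=x^4+y^4-x-y=u_4=2e_2^2$. So $v(u_b)=\frac23$.

If $b=1+9\nu$ with $\nu\ne0$, Lemma~\ref{lem:exp}(b) with $V=\frac32$ gives $u_b=\nu\,(x\varepsilon_2+y\delta_2+O(3))=\nu\,(u_{10}+O(3))$, whatever $v(\nu)$ is. By \eqref{eq:small}, $u_{10}=e_2^2(15-3)e_3^2=12e_2^2e_3^2$ has valuation $\frac53<3$. So $u_b\ne0$.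
\end{proof}

The first two cases are settled by the depth alone. In the third, the two terms $15e_3^2$ and $2e_2^3$ have the same valuation, and one has to know the residue of the unit $2e_2^3/3e_3^2$: it is $1$, while cancellation would require $5\equiv-1$. The general proof has the same two levels. What changes is that $[x^a]$ and $[y^a]$ need not be $1$ and that no closed formulas such as \eqref{eq:small} are available; expansions in $\varepsilon$ over $W$ and Lemma~\ref{lem:digits} replace them.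

\section{One relation, and a second one of the same valuation}\label{sec:one}

From now on $x,y\in\mathcal O^*$ are fixed. For $n\in\mathbb Z$ put
\[
u_n=1+x^n+y^n,\qquad A_n=[x]^n,\qquad B_n=[y]^n,\qquad \kappa_n=1+A_n+B_n\in W .
\]
A nonzero integer $n$ with $u_n=0$ is called a \emph{vanishing exponent}. For such $n$ we have $\kappa_n\equiv u_n=0$, so Lemma~\ref{lem:kappa} gives
\begin{equation}\label{eq:kappa}
v(\kappa_n)=1\quad\text{for every vanishing exponent } n .
\end{equation}

\subsection*{The data attached to a base}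
Fix a vanishing exponent $a$, the \emph{base}, and write
\[
X=x^a=A(1+\varepsilon),\quad Y=y^a=B(1+\delta),\quad A=A_a,\quad B=B_a,\quad\kappa=\kappa_a,\quad \varepsilon,\delta\in\mathfrak m .
\]
Since $x/[x]\in1+\mathfrak m$ and $(x/[x])^a=1+\varepsilon$, and likewise for $y$, we have
\begin{equation}\label{eq:param}
x^n=A_n(1+\varepsilon)^{n/a},\qquad y^n=B_n(1+\delta)^{n/a}\qquad\text{whenever } v(n)\ge v(a).
\end{equation}
The relation $u_a=0$ reads
\begin{equation}\label{eq:base}
A\varepsilon+B\delta=-\kappa .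
\end{equation}
The \emph{depth} of the base is $\tau=\min(v(\varepsilon),v(\delta))$; by \eqref{eq:kappa} and \eqref{eq:base}, $0<\tau\le1$. Put $r=-A/B\in\mathcal T$. Equation \eqref{eq:base} says $\delta=r\varepsilon-\kappa/B$, so $r$ is the direction in which $(X,Y)$ deviates from $(A,B)$. From $B(1-r)=A+B=\kappa-1$ and $A=-rB$ we get
\begin{equation}\label{eq:r}
A+Br=0,\quad A+Br^2=A(1-r),\quad B(1-r)=-1+O(1),\quad A(1-r)=r+O(1).
\end{equation}
In particular $1-r\in W^*$, so $r\ne1$. If $r=-1$, then $A=B$ and $2B\equiv-1$, so $A=B=1$.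

\begin{lemma}\label{lem:rigid}
Let $k\ge0$ and $A',B'\in\mathcal T$ with $1+A'+B'\equiv0$ and $A'+B'r^{3^k}\equiv0$. Then $(A',B')=(A^{3^k},B^{3^k})$.
\end{lemma}

\begin{proof}
The two conditions form a linear system for $(\bar A',\bar B')$ over $\overline{\mathbb F}_3$ with determinant $\bar r^{3^k}-1=(\bar r-1)^{3^k}\ne0$. Raising $1+\bar A+\bar B=0$ and $\bar A+\bar B\bar r=0$ to the power $3^k$ shows that $(\bar A^{3^k},\bar B^{3^k})$ is the solution, and reduction is injective on $\mathcal T$.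
\end{proof}

For the rest of this section assume $\tau<\frac12$. Then $\delta=r\varepsilon+O(1)$ gives $v(\varepsilon)=v(\delta)=\tau$ and $\delta=r\varepsilon(1+O(1-\tau))$, hence
\begin{equation}\label{eq:delta}
\delta^m=r^m\varepsilon^m+O(m\tau+1-\tau)\qquad(m\ge1).
\end{equation}
Since $3^i\tau+1-\tau\ge1+3^{i-1}\tau$ for $i\ge1$, Lemma~\ref{lem:cube}(b) and \eqref{eq:delta} combine to the following: if $i\ge1$ and $3^{i-1}\tau<\frac12$, then
\begin{equation}\label{eq:epsi}
\begin{gathered}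
\varepsilon_i=\varepsilon^{3^i}+O(1+3^{i-1}\tau),\qquad \delta_i=r^{3^i}\varepsilon^{3^i}+O(1+3^{i-1}\tau),\\
v(\varepsilon_i)=v(\delta_i)=3^i\tau<1+3^{i-1}\tau .
\end{gathered}
\end{equation}

\subsection*{The interpolating function}
Lemma~\ref{lem:rigid} will repeatedly produce exponents $n$ with $(A_n,B_n)=(A,B)$. For these, $u_n$ is a value of one function on $\mathbb Z_3$. Put
\[
F(\mu)=X\bigl((1+\varepsilon)^\mu-1\bigr)+Y\bigl((1+\delta)^\mu-1\bigr)\qquad(\mu\in\mathbb Z_3).
\]
By \eqref{eq:param} and $1+X+Y=0$,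
\begin{equation}\label{eq:uF}
u_n=F(n/a-1)\qquad\text{if } v(n)\ge v(a)\text{ and }(A_n,B_n)=(A,B).
\end{equation}
The leading term of $F(3^i\nu)$ may vanish, so we need two terms; they cannot both vanish.

\begin{lemma}\label{lem:F}
Assume $\tau<\frac12$.
\begin{enumerate}
\item[(a)] If $\mu\equiv1\pmod3$, then $F(\mu)=A(1-r)\varepsilon^2+O(\min(3\tau,1))$, and $v(F(\mu))=2\tau$.
\item[(b)] Let $i\ge1$, $3^i\tau\le1$ and $\mu=3^i\nu$, where either $\nu\in\mathbb Z_3^*$, or $0\ne\nu\in\mathbb Z_3$ and $3^i\tau\ge\frac34$. Then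
\[
F(\mu)/\nu=(A+Br^{3^i})\varepsilon^{3^i}+(A+Br^{3^i+1})\varepsilon^{3^i+1}+O^+((3^i+1)\tau).
\]
If $r^{3^i}\ne r$, then $A+Br^{3^i}\in W^*$ and $F(\mu)=\nu(A+Br^{3^i})\varepsilon^{3^i}(1+O(\tau))$. If $r^{3^i}=r$, then $v(F(\mu)/\nu)=(3^i+1)\tau$. In both cases $F(\mu)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $\lambda=\mu+1\equiv2\pmod3$, so that $\binom\lambda2=1+O(1)$. By $X+Y=-1$ and \eqref{eq:base},
\[
F(\mu)=1+A(1+\varepsilon)^\lambda+B(1+\delta)^\lambda=(1-\lambda)\kappa+\tbinom\lambda2(A\varepsilon^2+B\delta^2)+O(3\tau).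
\]
Here $\kappa=O(1)$, and $A\varepsilon^2+B\delta^2=A(1-r)\varepsilon^2+O(1+\tau)$ by \eqref{eq:delta} and \eqref{eq:r}. Finally $2\tau<\min(3\tau,1)$.

(b) Put $V=3^i\tau$. As $3^{i-1}\tau\le\frac13$, \eqref{eq:epsi} gives $v(\varepsilon_i)=v(\delta_i)=V$. We have $(1+\varepsilon)^\mu-1=(1+\varepsilon_i)^\nu-1=\nu\varepsilon_i(1+O^+(\tau))$: for a unit $\nu$ the relative error in Lemma~\ref{lem:exp}(a) is $O(V)$ with $V>\tau$, and for $\frac34\le V\le1$ the relative error in Lemma~\ref{lem:exp}(b) is $O(2V-1)$ with $2V-1\ge\frac12>\tau$. The same holds for $\delta$. Hence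
\[
F(\mu)/\nu=X\varepsilon^{3^i}+Y\delta^{3^i}+D+O^+(V+\tau),\qquad D=X(\varepsilon_i-\varepsilon^{3^i})+Y(\delta_i-\delta^{3^i}).
\]
Now $X\varepsilon^{3^i}+Y\delta^{3^i}=A(\varepsilon^{3^i}+\varepsilon^{3^i+1})+B(\delta^{3^i}+\delta^{3^i+1})$, and \eqref{eq:delta} turns this into the two main terms with error $O(V+1-\tau)$, which is $O^+(V+\tau)$ because $\tau<\frac12$.

It remains to show $D=O^+(V+\tau)$. If $i\ge2$, Lemma~\ref{lem:cube}(b) gives $D=O(1+3^{i-1}\tau)$, and $1+3^{i-1}\tau>V+\tau$ because $2\cdot3^{i-1}\tau+\tau\le\frac23+\frac19<1$. If $i=1$ this bound is too weak when $\tau=\frac13$, and we use the relation $u_a=0$. We have $D=3(X\varepsilon+Y\delta)+3(X\varepsilon^2+Y\delta^2)$, and $X\varepsilon+Y\delta=-\kappa+A\varepsilon^2+B\delta^2=O(2\tau)$ by \eqref{eq:base}. So $D=O(1+2\tau)$, and $1+2\tau>4\tau$.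

By \eqref{eq:r}, $A+Br^{3^i}=B(r^{3^i}-r)$. If $r^{3^i}\ne r$ this is a unit. Otherwise it is $0$, and the second coefficient is the unit $A+Br^2=A(1-r)$.
\end{proof}

\begin{proposition}\label{prop:same}
Assume $\tau<\frac12$, and let $b\ne a$ be a vanishing exponent with $v(b)=v(a)$. Put $\mu=b/a-1\ne0$. Then $F(\mu)=0$ and $3^{v(\mu)}\tau>1$, and there is no integer $q\ge1$ with $\frac34\le3^q\tau\le1$.
\end{proposition}

\begin{proof}
Let $\beta=b/a\in\mathbb Z_3^*$. By \eqref{eq:param}, Lemma~\ref{lem:exp}(a) and $\delta=r\varepsilon+O(1)$,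
\[
0=u_b=\kappa_b+\beta(A_b\varepsilon+B_b\delta)+O(2\tau)=\beta(A_b+B_br)\varepsilon+O(2\tau).
\]
So $A_b+B_br\equiv0$, Lemma~\ref{lem:rigid} with $k=0$ gives $(A_b,B_b)=(A,B)$, and $F(\mu)=0$ by \eqref{eq:uF}.

Let $\ell=v(\mu)$. If $\ell=0$, then $\mu$ and $\mu+1=\beta$ are units, so $\mu\equiv1\pmod 3$, and Lemma~\ref{lem:F}(a) contradicts $F(\mu)=0$. If $\ell\ge1$ and $3^\ell\tau\le1$, Lemma~\ref{lem:F}(b) with $i=\ell$ and $\nu$ a unit contradicts it. So $3^\ell\tau>1$. If $q\ge1$ and $\frac34\le3^q\tau\le1$, then $q<\ell$, and Lemma~\ref{lem:F}(b) with $i=q$ gives the contradiction.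
\end{proof}

The hypothesis $\tau<\frac12$ is needed. If $x=\omega$ and $y=\omega^2$ are the primitive cube roots of unity and $a=1$, $b=2$, then $(\omega-1)^2=-3\omega$ gives $\tau=\frac12$, and $3^{v(\mu)}\tau=\frac12$.

\section{A second relation of higher valuation}\label{sec:higher}

Keep the base $a$, with no assumption on $\tau$, and put $h=(1+\varepsilon)(1+\delta)$. Let $n$ be a vanishing exponent with $k=v(n/a)\ge1$, and put
\[
n'=n/3^k\in\mathbb Z,\qquad \lambda=n'/a\in\mathbb Z_3^*,\qquad P=u_{n'} .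
\]
In $u_n=0$ the term $\kappa_n$ of valuation $1$ must be canceled by the contribution of $\varepsilon_k$ and $\delta_k$. Either the first-order term does this, which fixes $\tau$, or the first-order term vanishes. In the second case $u_{n'}$ is a value of $F$, and its valuation can be computed in two ways: from \eqref{eq:newton} and from Lemma~\ref{lem:F}.

\begin{proposition}\label{prop:types}
We have $3^{k-1}\tau<\frac12$, in particular $\tau<\frac12$, and $n$ is of one of the following types.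
\begin{enumerate}
\item[(I)] $A_n+B_nr^{3^k}\in W^*$ and $\tau^{-1}=3^k$.
\item[(II)] $(A_n,B_n)=(A^{3^k},B^{3^k})$, $(A_{n'},B_{n'})=(A,B)$, $\lambda\ne1$,
\begin{equation}\label{eq:P}
P^{3^k}=-3(AB)^{3^{k-1}}h^{3^{k-1}\lambda}\bigl(1+O(\tfrac13)\bigr),
\end{equation}
and, with $\lambda-1=3^w\nu$, $\nu\in\mathbb Z_3^*$, one of the following holds:
\begin{enumerate}
\item[(IIa)] $w\ge1$, $r^{3^w}\ne r$, $\tau^{-1}=3^{k+w}$, and $P=\nu(A+Br^{3^w})\varepsilon^{3^w}(1+O(\tau))$ with $A+Br^{3^w}\in W^*$;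
\item[(IIb)] $w\ge1$, $r^{3^w}=r$, and $\tau^{-1}=3^k(3^w+1)$;
\item[(IIc)] $w=0$, $\lambda\equiv2\pmod3$, $\tau^{-1}=2\cdot3^k$, and $P=A(1-r)\varepsilon^2(1+O(\tau))$.
\end{enumerate}
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The bound on the depth.} By \eqref{eq:param},
\[
0=u_n=\kappa_n+A_n\bigl((1+\varepsilon_k)^\lambda-1\bigr)+B_n\bigl((1+\delta_k)^\lambda-1\bigr).
\]
If $3^{k-1}\tau\ge\frac12$, then $\varepsilon_k,\delta_k=O(\frac32)$ by Lemma~\ref{lem:cube}(a), and \eqref{eq:power-val} gives $\kappa_n=O(\frac32)$, against \eqref{eq:kappa}. So $3^{k-1}\tau<\frac12$, and \eqref{eq:delta}, \eqref{eq:epsi} and Lemma~\ref{lem:F} are available.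

\emph{The first-order term.} By Lemma~\ref{lem:exp}(a) and \eqref{eq:epsi} with $i=k$,
\begin{equation}\label{eq:first}
\kappa_n+\lambda(A_n+B_nr^{3^k})\varepsilon^{3^k}=O\bigl(\min(2\cdot3^k\tau,\;1+3^{k-1}\tau)\bigr),
\end{equation}
and the right side is $O^+(3^k\tau)$. If $A_n+B_nr^{3^k}$ is a unit, then $3^k\tau=v(\kappa_n)=1$, which is type (I). Otherwise Lemma~\ref{lem:rigid} gives $(A_n,B_n)=(A^{3^k},B^{3^k})$. As $A_n=A_{n'}^{3^k}$, $B_n=B_{n'}^{3^k}$ and cubing is injective on $\mathcal T$, we get $(A_{n'},B_{n'})=(A,B)$. Assume this from now on.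

\emph{Descent from $n$ to $n'$.} Put $P_i=u_{n/3^i}$ for $0\le i\le k$, so that $P_0=0$ and $P_k=P$. Let $E_2^{(i)},E_3^{(i)}$ be the second and third elementary symmetric functions of $1,x^{n/3^i},y^{n/3^i}$; note that $E_3^{(i)}$ is a unit. Identity \eqref{eq:newton} reads
\begin{equation}\label{eq:descent}
P_{i}=P_{i+1}^3-3P_{i+1}E_2^{(i+1)}+3E_3^{(i+1)}\qquad(0\le i<k).
\end{equation}
For $i=0$ this gives $P_1\in\mathfrak m$, then $v(P_1^3)=1$, and then $P_1^3=-3E_3^{(1)}(1+O(\frac13))$. Let $1\le i<k$ and $v(P_i)=3^{-i}$. Then $P_{i+1}^3=P_i+O(1)=P_i(1+O(\frac23))$, so $v(P_{i+1})=3^{-i-1}$ and, by \eqref{eq:power-val}, $P_{i+1}^{3^{i+1}}=P_i^{3^i}(1+O(\frac23))$. By induction $v(P)=3^{-k}$ and $P^{3^k}=P_1^3(1+O(\frac23))$. Since $E_3^{(1)}=x^{n/3}y^{n/3}=(AB)^{3^{k-1}}h^{3^{k-1}\lambda}$, we obtain \eqref{eq:P}.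

\emph{Comparison with $F$.} By \eqref{eq:uF}, $P=F(\lambda-1)$. As $P\ne0=F(0)$, we have $\lambda\ne1$. Let $w\ge1$. Then $(1+\varepsilon)^{\lambda-1}=(1+\varepsilon_w)^\nu$, and likewise for $\delta$, so Lemma~\ref{lem:cube}(a) gives $3^{-k}=v(P)\ge\min(3^w\tau,\frac12)$. Since $3^{-k}<\frac12$, this means $3^w\tau\le3^{-k}\le 1$, and Lemma~\ref{lem:F}(b) applies with $i=w$. If $r^{3^w}\ne r$, it gives the formula for $P$ in (IIa) and $3^{-k}=3^w\tau$. If $r^{3^w}=r$, it gives $3^{-k}=(3^w+1)\tau$. Let $w=0$. Then $\lambda$ and $\lambda-1$ are units, so $\lambda\equiv2\pmod3$, and Lemma~\ref{lem:F}(a) gives $3^{-k}=2\tau$. Thus $3\tau\le\frac12$, and the error in Lemma~\ref{lem:F}(a) is $O(3\tau)$.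
\end{proof}

In the example of Section~\ref{sec:example}, $n=6$ is of type (IIc) with $k=1$, $\lambda=2$, $r=-1$. We record what will be used about the integer $\tau^{-1}$.

\begin{corollary}\label{cor:tau}
\begin{enumerate}
\item[(a)] In types (I) and (IIa), $\tau^{-1}$ is a power of $3$. In types (IIb) and (IIc), $\tau^{-1}$ is even and $v(\tau^{-1})=k$.
\item[(b)] For given $k$, the depth $\tau$ determines the type and, in type (II), the number $w$.
\end{enumerate}
\end{corollary}

\begin{proof}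
For $w\ge0$ the number $3^w+1$ is even and prime to $3$, which gives (a). The values $1$, $3^w$ $(w\ge1)$, $3^w+1$ $(w\ge1)$ and $2$ of $3^{-k}\tau^{-1}$ are pairwise distinct, which gives (b).
\end{proof}

Since $\tau^{-1}$ is an integer, we may form the unit
\[
Q=\varepsilon^{1/\tau}/3 ,
\]
which depends only on the base. It measures how $\varepsilon^{1/\tau}$ compares with $3$ at the valuation where cancellation takes place, and the relation $u_n=0$ locates it with respect to $W$.

\begin{lemma}\label{lem:Q}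
\begin{enumerate}
\item[(a)] If $n$ is of type (I), there is $Q_0\in W$ with $v(Q-Q_0)\ge\frac13$.
\item[(b)] If $n$ is of type (IIa), there is $Q_0\in W$ with $v(Q-Q_0)=3^{-w-1}$.
\item[(c)] Let $n$ be of type (IIc), and put $\eta=\varepsilon^{3^k}$, $R=r^{3^k}$, so that $v(\eta)=\frac12$ and $Q=\eta^2/3$. Then $\varepsilon_k=\eta+O(1)$, $\delta_k=R\eta+O(1)$, and
\[
Q=Q_0+O(\tfrac16),\qquad Q_0=-\frac{(AB)^{3^{k-1}}}{(A(1-r))^{3^k}}\in W^* .
\]
If $r=-1$, then $Q_0\equiv1$.
\end{enumerate}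
\end{lemma}

\begin{proof}
(a) Here $3^k\tau=1$, so the right side of \eqref{eq:first} is $O(\frac43)$. Divide by $3\lambda(A_n+B_nr^{3^k})$, which has valuation $1$, and take $Q_0=-\kappa_n/\bigl(3\lambda(A_n+B_nr^{3^k})\bigr)$.

(b) Put $C=\nu(A+Br^{3^w})\in W^*$. As $3^k\tau=3^{-w}\le\frac13$, Lemma~\ref{lem:cube}(a) gives $P^{3^k}=C^{3^k}\varepsilon^{3^{k+w}}(1+O(3^{-w}))=3C^{3^k}Q\,(1+O(3^{-w}))$. With $Q_0=-(AB)^{3^{k-1}}/C^{3^k}\in W^*$, equation \eqref{eq:P} becomes
\[
Q=Q_0\,h^{3^{k-1}\lambda}\,(1+O(3^{-w})).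
\]
From $r^{3^w}\ne r$ we get $r\ne-1$, so $1+r$ is a unit and $h-1=\varepsilon+\delta+\varepsilon\delta=(1+r)\varepsilon+O(2\tau)$ has valuation exactly $\tau$. By Lemma~\ref{lem:cube}(b) (trivially if $k=1$) and Lemma~\ref{lem:exp}(a), $v(h^{3^{k-1}\lambda}-1)=3^{k-1}\tau=3^{-w-1}<3^{-w}$. Hence $v(Q-Q_0)=3^{-w-1}$.

(c) The formulas for $\varepsilon_k,\delta_k$ follow from \eqref{eq:epsi}. By Lemma~\ref{lem:cube}(a), $P^{3^k}=(A(1-r))^{3^k}\eta^2(1+O(\frac12))$ and $h^{3^{k-1}}=1+O(\frac16)$, and \eqref{eq:P} gives $Q=Q_0(1+O(\frac16))$. If $r=-1$, then $A=B=1$ and $Q_0=-1/2^{3^k}\equiv1$.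
\end{proof}

We now prove the ``only if'' part of Theorem~\ref{thm:adic}. Let $a,b,c$ be distinct vanishing exponents whose valuations are not all equal, named so that $v(a)\le v(b)\le v(c)$; then $v(a)<v(c)$. We take $a$ as the base. Proposition~\ref{prop:types} for $n=c$ gives $\tau<\frac12$. There are three cases, $v(a)=v(b)<v(c)$, $v(a)<v(b)=v(c)$ and $v(a)<v(b)<v(c)$, and the next three sections exclude them in turn.

\section{The case $v(a)=v(b)<v(c)$}\label{sec:caseA}

Let $t=v(c/a)\ge1$ and $\mu=b/a-1$. Proposition~\ref{prop:same} applies to $b$. If $c$ is of type (I), (IIa) or (IIb), take $q=t$, $t+w$, $t+w$ respectively. Then $3^q\tau$ equals $1$, $1$, or $3^w/(3^w+1)\ge\frac34$, which Proposition~\ref{prop:same} forbids. So $c$ is of type (IIc), $\tau^{-1}=2\cdot3^t$, and we use $\lambda,P,\eta,R,Q,Q_0$ for $n=c$, $k=t$. This depth escapes Proposition~\ref{prop:same} because $v(\varepsilon_t)$ equals the threshold $\frac12$, where $\varepsilon_t^3$ and $3\varepsilon_t$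 compete.

\subsection*{The equation given by $b$}
From $3^{v(\mu)}\tau>1$ we get $\mu=3^{t+1}\nu$ with $0\ne\nu\in\mathbb Z_3$. By Lemma~\ref{lem:Q}(c) and Lemma~\ref{lem:cube}(c), applied to $\theta=\varepsilon_t$ and $\theta=\delta_t$, and since $3\eta^2=O(2)$,
\[
\varepsilon_{t+1}=\eta^3+3\eta+O(2),\qquad \delta_{t+1}=R^3\eta^3+3R\eta+O(2).
\]
Both are $O(\frac32)$, so Lemma~\ref{lem:exp}(b) with $V=\frac32$ gives $0=F(\mu)/\nu=X\varepsilon_{t+1}+Y\delta_{t+1}+O(3)$. With $Y=B(1+r\varepsilon)+O(1)$ this yields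
\[
A(1+\varepsilon)(\eta^3+3\eta)+B(1+r\varepsilon)(R^3\eta^3+3R\eta)=O(2).
\]
Divide by $3A\eta$, which has valuation $\frac32$, and use $B/A=-r^{-1}$ and $\eta^2=3Q$:
\begin{equation}\label{eq:b}
Q\bigl[(1-R^3r^{-1})+(1-R^3)\varepsilon\bigr]+(1-Rr^{-1})+(1-R)\varepsilon=O(\tfrac12).
\end{equation}
We insert the expansion of $Q$ that comes from $c$ and compare digits. We shall find $r=-1$ and $Q_0\equiv-1$, which contradicts the last assertion of Lemma~\ref{lem:Q}(c). In equations over $\overline{\mathbb F}_3$ we omit the bars.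

\subsection*{The subcase $t\ge2$}
Inserting $Q=Q_0+O(\frac16)$ in \eqref{eq:b} gives $c_0+c_1\varepsilon=O(\frac16)$ with $c_0=Q_0(1-R^3r^{-1})+(1-Rr^{-1})$ and $c_1=Q_0(1-R^3)+(1-R)$ in $W$. Since $\tau\le\frac1{18}<\frac16$, Lemma~\ref{lem:digits} with $m=1$ gives, in $\overline{\mathbb F}_3$,
\[
(r-R^3)Q_0+(r-R)=0,\qquad (1-R^3)Q_0+(1-R)=0 .
\]
The difference is $(r-1)(Q_0+1)=0$, so $Q_0=-1$. The second equation becomes $R^3=R$, so $R=\pm1$. As $R=r^{3^t}$, $r\ne1$ and cubing is injective, $r=-1$.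

\subsection*{The subcase $t=1$}
Now $\tau=\frac16$, so the error in $Q=Q_0+O(\frac16)$ is as large as $\varepsilon$, and $Q$ has to be expanded up to $O(\frac12)$. For this we use the exact relation \eqref{eq:descent} with $i=0$, $k=1$, namely $P^3=-3(E_3-PE_2)$, where $c'=c/3$, $E_2=x^{c'}+y^{c'}+x^{c'}y^{c'}$ and $E_3=x^{c'}y^{c'}=AB\,h^\lambda$. The three terms are as follows.
\begin{itemize}
\item By (IIc) and Lemma~\ref{lem:cube}(a), $P^3=(A(1-r))^3\varepsilon^6(1+O(\frac16))^3=3(A(1-r))^3Q\,(1+O(\frac12))$.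
\item Write $\lambda=2+3\lambda'$ with $\lambda'\in\mathbb Z_3$. Then $h^{3\lambda'}=1+O(\frac12)$ by Lemma~\ref{lem:cube}(a) and \eqref{eq:power-val}, so $h^\lambda=(1+\varepsilon)^2(1+r\varepsilon)^2+O(\frac12)=1+2(1+r)\varepsilon+(1+4r+r^2)\varepsilon^2+O(\frac12)$, because $\varepsilon^3=O(\frac12)$.
\item Since $(A_{c'},B_{c'})=(A,B)$, we have $E_2=A+B+AB+O(\frac16)=AB-1+O(\frac16)$, and $P=A(1-r)\varepsilon^2+O(\frac12)$ has valuation $\frac13$. By \eqref{eq:r}, $A(1-r)=r+O(1)$ and $(AB)^{-1}=-(1-r)^2/r+O(1)$. Hence $PE_2/(AB)=\bigl(r+(1-r)^2\bigr)\varepsilon^2+O(\frac12)=(r^2-r+1)\varepsilon^2+O(\frac12)$.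
\end{itemize}
With $Q_0=-AB/(A(1-r))^3$ we obtain $Q=Q_0\bigl[h^\lambda-PE_2/(AB)\bigr]+O(\frac12)$. The coefficient of $\varepsilon^2$ in the bracket is $(1+4r+r^2)-(r^2-r+1)=5r=2r+O(1)$, so
\[
Q=Q_0\bigl[1+2(1+r)\varepsilon+2r\varepsilon^2\bigr]+O(\tfrac12).
\]
Insert this in \eqref{eq:b}, where $R=r^3$, drop $\varepsilon^3=O(\frac12)$, and apply Lemma~\ref{lem:digits} with $m=2$, $\sigma=\frac16$, $\alpha=\frac12$. The coefficients of $1,\varepsilon,\varepsilon^2$ (the last divided by $2$) give, in $\overline{\mathbb F}_3$,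
\begin{align}
Q_0(1-r^8)+(1-r^2)&=0,\label{eq:d0}\\
Q_0\bigl[(1-r^9)+2(1+r)(1-r^8)\bigr]+(1-r^3)&=0,\label{eq:d1}\\
(1+r)\,Q_0(1-r^9)+r\,Q_0(1-r^8)&=0.\label{eq:d2}
\end{align}
From \eqref{eq:d0}, $Q_0(1-r^8)=-(1-r^2)$. Then \eqref{eq:d1}, with $2=-1$ and $1-r^3=(1-r)^3$, gives $Q_0(1-r^9)=-(1-r)^3-(1+r)(1-r^2)$. Substituting both in \eqref{eq:d2},
\[
0=-(1-r)(1+r)\bigl[(1-r)^2+(1+r)^2+r\bigr]=(1-r)(1+r)^3,
\]
because the bracket is $2r^2+r+2=-(1+r)^2$. So $r=-1$, and \eqref{eq:d1} becomes $2Q_0+2=0$, that is, $Q_0=-1$.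

In both subcases $\bar r=-1$, hence $r=-1$, and $Q_0\equiv-1$, which is impossible.

\begin{remark}
The third digit cannot be spared. By \eqref{eq:r}, $Q_0=r^{-2}(1-r)^{-2}$ in $\overline{\mathbb F}_3$. Let $\psi(r)=r^6+2r^4+r^3+2r^2+1$. After multiplication by $r^2(1-r)^2$, equation \eqref{eq:d0} reads $(1-r^2)\psi(r)=0$, and the equation $Q_0(1-r^9)+(1-r)^3+(1+r)(1-r^2)=0$, equivalent to \eqref{eq:d1} given \eqref{eq:d0}, reads $(1-r)^3\psi(r)=0$. So every root of $\psi$ solves both \eqref{eq:d0} and \eqref{eq:d1}, and $\psi(0)=\psi(1)=1$.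
\end{remark}

\section{The case $v(a)<v(b)=v(c)$}\label{sec:caseB}

Let $s=v(b/a)=v(c/a)\ge1$, $\lambda_b=3^{-s}b/a$, $\lambda_c=3^{-s}c/a$ and $R=r^{3^s}$. By Corollary~\ref{cor:tau}(b), $b$ and $c$ have the same type. By \eqref{eq:param},
\[
x^b=A_b(1+\theta),\quad y^b=B_b(1+\phi),\qquad 1+\theta=(1+\varepsilon_s)^{\lambda_b},\quad 1+\phi=(1+\delta_s)^{\lambda_b},
\]
and \eqref{eq:epsi} with Lemma~\ref{lem:exp}(a) gives $v(\theta)=v(\phi)=3^s\tau$. Thus $b$, taken as a base, has depth $\tau'=3^s\tau$.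

\subsection*{Types (IIa) and (IIb)}
Here $\tau'=3^{-w}$ or $\tau'=1/(3^w+1)$ with $w\ge1$. So $\tau'<\frac12$ and $\frac34\le3^w\tau'\le1$. This contradicts Proposition~\ref{prop:same} for the base $b$ and the vanishing exponent $c$.

The remaining types have $\tau'=1$ and $\tau'=\frac12$, where Proposition~\ref{prop:same} does not apply. These depths do occur for pairs of relations, so the relation $u_a=0$ has to be used again.

\subsection*{Type (I)}
Here $\tau=3^{-s}$. The type does not tell us that $(A_b,B_b)=(A_c,B_c)$, and proving this is the main step. The relation $u_a=0$ controls $\varepsilon_{s-1},\delta_{s-1}$ up to $O(1)$, hence $\varepsilon_s,\delta_s$ up to $O(2)$, and this gives two further digits of $Q$.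

Put $E=\varepsilon^{3^{s-1}}$ and $\rho=r^{3^{s-1}}$, so that $v(E)=\frac13$, $R=\rho^3$ and $Q=E^3/3$. We have $\varepsilon_{s-1}=E+O(1)$ and $\delta_{s-1}=\rho E+O(1)$: for $s=1$ this is $\delta=r\varepsilon+O(1)$, and for $s\ge2$ it follows from \eqref{eq:epsi}. Lemma~\ref{lem:cube}(c) gives
\begin{equation}\label{eq:typeI}
\varepsilon_s=E^3+3E^2+3E+O(2),\qquad \delta_s=RE^3+3\rho^2E^2+3\rho E+O(2),
\end{equation}
and both have valuation $1$. For $n\in\{b,c\}$, Lemma~\ref{lem:exp}(a) turns $u_n=0$ into $\kappa_n+\lambda_n(A_n\varepsilon_s+B_n\delta_s)=O(2)$. Dividing by $3$,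
\[
\tfrac13\kappa_n+\lambda_n\bigl[(A_n+B_nR)Q+(A_n+B_n\rho)E+(A_n+B_n\rho^2)E^2\bigr]=O(1).
\]
Since $A_n+B_nR\in W^*$, we can solve for $Q$:
\[
Q=k_0^{(n)}-k_1^{(n)}E-k_2^{(n)}E^2+O(1),\qquad k_0^{(n)}\in W,\qquad k_j^{(n)}=\frac{A_n+B_n\rho^j}{A_n+B_nR}\in W\quad(j=1,2).
\]
Subtract the expansions for $b$ and $c$ and apply Lemma~\ref{lem:digits} with $m=2$, $\sigma=\frac13$, $\alpha=1$. We get $k_j^{(b)}\equiv k_j^{(c)}$, that is, for $j=1,2$,
\[
0\equiv(A_b+B_b\rho^j)(A_c+B_cR)-(A_c+B_c\rho^j)(A_b+B_bR)=(A_bB_c-A_cB_b)(R-\rho^j).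
\]
If $R\equiv\rho$ and $R\equiv\rho^2$, then $\rho=1$ and $r=1$, which is false. So $A_b/B_b\equiv A_c/B_c$. Since $B_n(1+A_n/B_n)\equiv-1$ for $n=b,c$, we get $B_b\equiv B_c$ and $A_b\equiv A_c$, hence $(A_b,B_b)=(A_c,B_c)$.

Now \eqref{eq:param} gives $x^c=x^b(1+\varepsilon_s)^\nu$ and $y^c=y^b(1+\delta_s)^\nu$ with $\nu=\lambda_c-\lambda_b\ne0$. Lemma~\ref{lem:exp}(b) with $V=1$ yields $0=(u_c-u_b)/\nu=x^b\varepsilon_s+y^b\delta_s+O(2)$. But $x^b\equiv A_b$, $y^b\equiv B_b$ and \eqref{eq:typeI} give $x^b\varepsilon_s+y^b\delta_s=(A_b+B_bR)E^3+O^+(1)$, which has valuation $1$. This is a contradiction.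

\subsection*{Type (IIc)}
Here $\tau'=\frac12$, the depth of the pair $(\omega,\omega^2)$. We show that $u_c=0$ forces $(x^b,y^b)$ to be close to this pair, and that $u_a=0$ forbids it.

We have $(A_b,B_b)=(A_c,B_c)=(f,g)$ with $f=A^{3^s}$, $g=B^{3^s}$, and $f+gR=0$. Use $\eta,Q,Q_0$ from Lemma~\ref{lem:Q}(c) with $n=b$, $k=s$. By that lemma and Lemma~\ref{lem:exp}(a), $\theta=\lambda_b\eta+O(1)$ and $\phi=\lambda_bR\eta+O(1)$, so Lemma~\ref{lem:cube}(c) gives
\[
\theta_1=\lambda_b^3\eta^3+3\lambda_b\eta+O(2),\qquad \phi_1=\lambda_b^3R^3\eta^3+3\lambda_bR\eta+O(2),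
\]
and both are $O(\frac32)$. Since $\lambda_b\equiv\lambda_c\equiv2\pmod3$, we have $c/b=1+3\nu$ with $0\ne\nu\in\mathbb Z_3$, so $x^c=f(1+\theta)^{c/b}=x^b(1+\theta_1)^\nu$ and $y^c=y^b(1+\phi_1)^\nu$. Lemma~\ref{lem:exp}(b) with $V=\frac32$ turns $u_c-u_b=0$ into
\begin{equation}\label{eq:half}
x^b\theta_1+y^b\phi_1=O(3).
\end{equation}
First we use \eqref{eq:half} up to $O(2)$. With $x^b=f+O(\frac12)$, $y^b=g+O(\frac12)$ and $gR=-f$,
\[
O(2)=\lambda_b^3(f+gR^3)\eta^3+3\lambda_b(f+gR)\eta=\lambda_b^3f(1-R^2)\eta^3 .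
\]
As $v(\eta^3)=\frac32$, we get $R^2\equiv1$, so $R=\pm1$; since $r\ne1$, this gives $r=-1$. Hence $A=B=f=g=1$, and $Q\equiv Q_0\equiv1$.

Now $x^b=1+\theta$, $y^b=1+\phi$, and $u_b=0$ says $\phi=-3-\theta$. The left side of \eqref{eq:half} is $x^{4b}+y^{4b}-x^b-y^b=1+x^{4b}+y^{4b}$, which by \eqref{eq:small} for the numbers $1,x^b,y^b$ equals $2e_2^2$ with $e_2=x^by^b-1=-(\theta^2+3\theta+3)$. (For the pair $(\omega,\omega^2)$ one has $e_2=0$.) So \eqref{eq:half} requires $v(e_2)\ge\frac32$. But $\theta^2=\lambda_b^2\eta^2+O(\frac32)=3\lambda_b^2Q+O(\frac32)$, so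
\[
-e_2/3=\lambda_b^2Q+1+O(\tfrac12)\equiv2,
\]
and $v(e_2)=1$. This is a contradiction.

\section{The case $v(a)<v(b)<v(c)$}\label{sec:caseC}

Let $s=v(b/a)$ and $t=v(c/a)$, so $1\le s<t$. The exponent $b$ is not of type (I), since $\tau=3^{-s}$ would give $3^{t-1}\tau\ge1$, against Proposition~\ref{prop:types} for $c$. If $b$ is of type (IIb) or (IIc), then $\tau^{-1}$ is even, so $c$ is of type (IIb) or (IIc) as well, and Corollary~\ref{cor:tau}(a) gives $s=v(\tau^{-1})=t$, which is false. So $b$ is of type (IIa), with $\tau^{-1}=3^{s+w}$ and $w\ge1$. As $\tau^{-1}$ is a power of $3$, the exponent $c$ is of type (I), or of type (IIa) with a number $w'$ satisfying $t+w'=s+w$, so that $1\le w'<w$.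

The depths are compatible, but the two approximations of $Q$ are not. Lemma~\ref{lem:Q}(b) for $b$ gives $Q_0\in W$ with $v(Q-Q_0)=3^{-w-1}$. Lemma~\ref{lem:Q} for $c$ gives $Q_0'\in W$ with $v(Q-Q_0')\ge\frac13$ in type (I) and $v(Q-Q_0')=3^{-w'-1}$ in type (IIa); in both cases $v(Q-Q_0')>3^{-w-1}$. Therefore $v(Q_0-Q_0')=3^{-w-1}$. This number is not an integer, although $Q_0-Q_0'$ is a nonzero element of $W$.

All three cases are impossible. This completes the proof of Theorem~\ref{thm:adic}, and with it the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:gcd}.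

\begin{thebibliography}{9}
\bibitem{CKW} Aldo Conca, Christian Krattenthaler, Junzo Watanabe, \emph{Regular sequences of symmetric polynomials}, arXiv:0801.2662 (2008).
\end{thebibliography}
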